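\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The squared degree in the height gap theorem for arithmetic lattices in products of $\mathrm{PGL}_2$ is necessary}


\begin{abstract}
Let $G=\mathbf{PGL}_2(\mathbb R)^a\times\mathbf{PGL}_2(\mathbb C)^b$. A theorem of Belolipetsky and Hurtado bounds from below the normalized height of a finite set $F$ that generates a Zariski dense subgroup of an arithmetic lattice $\Gamma\subset G$ defined over a number field $k$, by a constant times $\log\mathrm{covol}(\Gamma_1)/[k:\mathbb Q]^2$, where $\Gamma_1\supseteq\Gamma$ is a congruence subgroup. They ask whether $[k:\mathbb Q]^2$ can be replaced by $[k:\mathbb Q]$. We show that it cannot, for any $G$: there are two-element sets $F$ of bounded normalized height, over fields of degree $d\to\infty$, such that every arithmetic lattice $\Gamma_1$ containing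 $F$ has $\log\mathrm{covol}(\Gamma_1)\gg d^2$. The exponent $2$ is therefore optimal. We also show that for maximal lattices the discriminant of $k$ is the only obstruction to the linear bound.
\end{abstract}


\section{Introduction}

\subsection{Heights}
Let $K$ be a number field with set of places $V_K$. For $v\in V_K$ let $|\cdot|_v$ extend the usual $p$-adic or real absolute value of $\mathbb Q$, and put $n_v=[K_v:\mathbb Q_v]$. On $K^N$ we use the maximum norm $\|\cdot\|_v$ if $v$ is non-archimedean and the Euclidean norm if $v$ is archimedean; for $A\in\mathbf{GL}_N(K)$ let $\|A\|_v$ be the operator norm. The height of $A$, the height of a finite set $F$ and the normalized height of $F$ are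
\[
h(A)=\frac1{[K:\mathbb Q]}\sum_{v\in V_K}n_v\log^+\|A\|_v,\qquad h(F)=\max_{A\in F}h(A),\qquad \widehat h(F)=\lim_{n\to\infty}\frac{h(F^n)}n ,
\]
where $\log^+x=\log\max(|x|,1)$ and $F^n$ is the set of products of $n$ elements of $F$. The limit exists because $h(AB)\le h(A)+h(B)$. Heights do not change when $K$ is enlarged. Conjugating $F$ by a fixed matrix $g$ changes $h(F^n)$ by at most a constant independent of $n$, so $\widehat h$ is invariant under conjugation. All local terms are nonnegative, and $\widehat h(F)$ measures the growth of products of elements of $F$, averaged over all places.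

\subsection{Arithmetic lattices}
Fix $a,b\ge0$ with $a+b\ge1$ and put
\[
G=\mathbf{PGL}_2(\mathbb R)^a\times\mathbf{PGL}_2(\mathbb C)^b,\qquad m=a+2b .
\]
Let $k$ be a number field with exactly $b$ complex places and let $D$ be a quaternion algebra over $k$ that splits at exactly $a$ real places and is ramified at all other real places. There may be arbitrarily many of these other places, so the degree
\[
d=[k:\mathbb Q]\ge m
\]
is not bounded in terms of $G$. Let $\mathbf H=D^\times/k^\times$; then $\mathbf H(k\otimes_{\mathbb Q}\mathbb R)\cong G\times(\text{compact})$, and we regard $\mathbf H(k)$ as a subgroup of $G$ via the non-compact archimedean places. Let $\mathcal E$ be the set of the $m$ embeddings $\sigma:k\to\mathbb C$ over these places (one for each split real place, two for each complex place).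

We write $\mathfrak o$ for the ring of integers of $k$, $\Delta_k$ for the absolute value of its discriminant, $\mathrm{Ram}_f$ for the set of finite places ramified in $D$, and $\mathfrak d_D=\prod_{\mathfrak p\in\mathrm{Ram}_f}\mathfrak p$. The reduced norm and trace of $D$ are $\mathrm{nrd}$ and $\mathrm{trd}$, and $D^1$ is the group of elements of reduced norm $1$. For an $\mathfrak o$-order $\mathcal O\subset D$ let $\mathcal O^1=\mathcal O\cap D^1$ and let $P\mathcal O^1$ be its image in $\mathbf H(k)$. An \emph{arithmetic lattice} is a subgroup of $\mathbf H(k)$ commensurable with $P\mathcal O^1$ for one, equivalently any, order $\mathcal O$; \emph{maximal} means maximal among these. An arithmetic lattice is a \emph{congruence subgroup} if it contains $\mathbf H(k)\cap U$ for some compact open subgroup $U$ of $\mathbf H(\mathbb A_{k,f})$. All congruence subgroups constructed below are themselves of the form $\mathbf H(k)\cap U$; maximal lattices will turn out to be of this form.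

Covolumes are taken with respect to a fixed Haar measure on $G$. For a maximal order $\mathcal O'$ of $D$,
\begin{equation}\label{eq:vol}
\mathrm{covol}(P\mathcal O'^1)=\kappa_G\,(4\pi^2)^{-d}\,\Delta_k^{3/2}\,\zeta_k(2)\prod_{\mathfrak p\in\mathrm{Ram}_f}(N\mathfrak p-1),
\end{equation}
where $\kappa_G>0$ depends only on $G$ and the Haar measure (\cite[\S7.3]{Borel}, \cite[Ch.~IV \S1]{Vigneras}). The value of $\kappa_G$ plays no role.

\emph{Zariski dense in $G$ over $\mathbb R$} refers to $G=\mathbf G(\mathbb R)$ with $\mathbf G=\mathbf{PGL}_2^a\times(\mathrm{Res}_{\mathbb C/\mathbb R}\mathbf{PGL}_2)^b$: every real regular function that vanishes on the subgroup vanishes on $G$.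

Finally, elements of $\mathbf H(k)$ are turned into matrices as follows. Let $\rho:\mathbf{PGL}_2\to\mathbf{GL}_N$ be a fixed faithful representation, for instance the adjoint representation. Choose a number field $K\supseteq k$ splitting $D$ and an embedding $\iota:D\to D\otimes_kK\cong M_2(K)$; heights on $\mathbf H(k)$ are heights of the matrices $\rho(\iota(\gamma))$. In characteristic $0$ every representation of $\mathbf{PGL}_2$ is conjugate to a direct sum of representations $\mathrm{Sym}^{2j}\otimes\det^{-j}$, so by conjugation invariance we may and do assume that $\rho$ is defined over $\mathbb Q$. The eigenvalues of $\rho(\mathrm{diag}(\lambda,\lambda^{-1}))$ are the $\lambda^{2j}$, for $j$ in a finite set of integers symmetric about $0$. Let $w$ be the largest such $j$. Since $\rho$ is faithful, $w\ge1$; for the adjoint representation $w=1$. Constants may depend on $G$, $\rho$ and the Haar measure.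

\subsection{The question}
\begin{theorem}[{\cite{BH}}]\label{thm:BH}
There is a constant $c_G>0$, depending only on $G$, such that for every arithmetic lattice $\Gamma\subset G$ defined over $k$ and every finite $F\subset\Gamma$ generating a Zariski dense subgroup of $G$ over $\mathbb R$,
\[
\widehat h(F)>c_G\max\left(\frac{\log\mathrm{covol}(\Gamma_1)}{[k:\mathbb Q]^2},\,1\right),
\]
where $\Gamma_1\subset\mathbf H(k)$ is a congruence subgroup (for example a maximal lattice) containing $\Gamma$.
\end{theorem}

\begin{question}[{\cite{BH}}]\label{q}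
Can $[k:\mathbb Q]^2$ be replaced by $[k:\mathbb Q]$? That is, is there $c_G>0$ depending only on $G$ such that
\[
\widehat h(F)>c_G\,\frac{\log\mathrm{covol}(\Gamma_1)}{[k:\mathbb Q]}
\]
for every arithmetic lattice $\Gamma\subset G$ defined over $k$, every congruence subgroup $\Gamma_1\supseteq\Gamma$ and every finite $F\subset\Gamma$ that generates a Zariski dense subgroup of $G$ over $\mathbb R$?
\end{question}

\subsection{What to expect}\label{ss:expect}
Consider first the norm-one group of a maximal order. Since $1\le\zeta_k(2)\le\zeta(2)^d$, formula \eqref{eq:vol} leaves two ways for the logarithm of its covolume to be large compared with $d$: many or large ramified primes, or a large discriminant.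

For the primes the linear bound is the right guess. If $x,y$ lie in the norm-one group of a maximal order, then $\delta=\mathrm{trd}(xyx^{-1}y^{-1})-2$ is an algebraic integer of $k$, and it is divisible by every $\mathfrak p\in\mathrm{Ram}_f$ because commutators become trivial in the residue field at $\mathfrak p$. If $\delta\ne0$, then
\[
\sum_{\mathfrak p\in\mathrm{Ram}_f}\log N\mathfrak p\le\log|N_{k/\mathbb Q}(\delta)|=\sum_\sigma\log|\sigma(\delta)| ,
\]
a sum over the $d$ embeddings of $k$, whereas $\widehat h$ is an \emph{average} over them. This costs exactly one factor $d$. We make it precise in Theorem \ref{thm:B}(1).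

A discriminant is a product over \emph{pairs} of embeddings. If $k=\mathbb Q(t)$ with $t\in\mathfrak o$ and $\tau_1,\dots,\tau_d$ are the conjugates of $t$, Hadamard's inequality for the Vandermonde determinant $\det(\tau_i^{j})_{1\le i\le d,\,0\le j<d}$ gives
\[
\Delta_k\le\prod_{i<j}|\tau_i-\tau_j|^2\le d^d\,M(t)^{2(d-1)},\qquad M(t)=\prod_i\max(1,|\tau_i|).
\]
Here $\frac1d\log M(t)$ is the height of $t$, so $\log\Delta_k$ may be of size $d^2$ times a height. What has to be shown is that this really happens: for the discriminant of the field and not only of a polynomial, for a Zariski dense group whose normalized height is governed by $M(t)$, and for an algebra that is ramified at all but $a$ of the real places.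

\subsection{Results}
Put $Q=3m+1\ge4$.

\begin{theorem}\label{thm:A}
For every $d\ge m+1$ and every prime $p>Q^d$ there are a field $k$ of degree $d$, a quaternion algebra $D/k$ as above for $G$, and a two-element set $F\subset\mathbf H(k)$ such that:
\begin{enumerate}
\item $F$ is contained in an arithmetic lattice, and in a maximal one, which is a congruence subgroup;
\item $\langle F\rangle$ is Zariski dense in $G$ over $\mathbb R$;
\item $\displaystyle\widehat h(F)\le\frac wd\big(\log p+d\log8+m\log Q\big)\le\frac{7w}2\cdot\frac{\log p}d$;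
\item for every arithmetic lattice $\Gamma_1\subset\mathbf H(k)$ and every $s\in(1,2]$,
\[
\log\mathrm{covol}(\Gamma_1)\ge\frac{3-s}2(d-1)\log p-d\log\big(16\pi^2\zeta(s)\big)+\log\kappa_G .
\]
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:A1}
The answer to Question \ref{q} is no, for every $G$. More precisely:
\begin{enumerate}
\item[(a)] There is $d_0=d_0(G)$ such that for $d\ge d_0$ all examples of Theorem \ref{thm:A} satisfy $\widehat h(F)\le28w\,\log\mathrm{covol}(\Gamma_1)/d^2$ for all arithmetic lattices $\Gamma_1\supseteq F$.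
\item[(b)] If $Q^d<p\le2Q^d$, then $\widehat h(F)\le w\log(16Q^2)$, while $\log\mathrm{covol}(\Gamma_1)/d\to\infty$ as $d\to\infty$.
\item[(c)] For each fixed $d\ge m+1$, $\limsup_{p\to\infty}\widehat h(F)/\log\mathrm{covol}(\Gamma_1)\le\frac w{d(d-1)}$, uniformly in the choice of $\Gamma_1$.
\end{enumerate}
\end{corollary}

Together with Theorem \ref{thm:BH} this determines all admissible denominators.

\begin{corollary}\label{cor:A2}
Let $\varphi:\mathbb Z_{\ge m}\to\mathbb R_{>0}$. There is $c>0$ with $\widehat h(F)>c\,\log\mathrm{covol}(\Gamma_1)/\varphi([k:\mathbb Q])$ for all $(\Gamma,\Gamma_1,F)$ as in Question \ref{q} if and only if $\inf_d\varphi(d)/d^2>0$. The same holds if $\Gamma_1$ is restricted to maximal lattices.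
\end{corollary}

The second theorem separates the contribution of the discriminant from that of the primes. For lattices other than norm-one groups of maximal orders, a second kind of prime enters besides the ramified ones. Recall (\cite[Ch.~II \S1]{Serre}) that for a finite place $v\notin\mathrm{Ram}_f$, where $D_v=D\otimes_kk_v\cong M_2(k_v)$, the maximal orders of $D_v$ are the vertices of a tree $\mathcal T_v$ on which $\mathbf H(k_v)\cong\mathbf{PGL}_2(k_v)$ acts by conjugation. For an arithmetic lattice $\Gamma_1$ let $S(\Gamma_1)$ be the set of finite $v\notin\mathrm{Ram}_f$ such that $\Gamma_1$ fixes no vertex of $\mathcal T_v$. This set is finite (Lemma \ref{lem:contain}). Put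
\[
\mathfrak n(\Gamma_1)=\mathfrak d_D\prod_{\mathfrak p\in S(\Gamma_1)}\mathfrak p .
\]

\begin{theorem}\label{thm:B}
Let $\Gamma_1\subset\mathbf H(k)$ be an arithmetic lattice and $F\subset\Gamma_1$ a finite set with $\langle F\rangle$ Zariski dense in $G$ over $\mathbb R$.
\begin{enumerate}
\item $\log N\mathfrak n(\Gamma_1)\le d\,\big(\log24+280\,\widehat h(F)/w\big)$.
\item If $\Gamma_1$ is maximal, then $\log\mathrm{covol}(\Gamma_1)\le\log\kappa_G+\frac32\log\Delta_k+2\log N\mathfrak n(\Gamma_1)$.
\item There is $c_G'>0$ with
\[
\widehat h(F)\ge c_G'\max\Big\{1,\ \frac{\log\Delta_k}{d^2},\ \frac{\log N\mathfrak n(\Gamma_1)}d\Big\},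
\]
and for maximal $\Gamma_1$
\[
\widehat h(F)\ge c_G'\,\frac{\log\mathrm{covol}(\Gamma_1)-\frac32\log\Delta_k}d,\qquad
\widehat h(F)\ge c_G'\,\frac{\log\mathrm{covol}(\Gamma_1)}{d\,(1+\log\Delta_k^{1/d})} .
\]
Thus the inequality of Question \ref{q} holds for maximal lattices over fields of bounded root discriminant $\Delta_k^{1/d}$, with a constant depending on the bound.
\item For every $d\ge m+1$ there are examples of degree $d$ with $\Delta_k\to\infty$ and $\limsup\widehat h(F)/\log\Delta_k\le\frac w{d(d-1)}$, and examples of degree $d$ with $N\mathfrak d_D\to\infty$ and $\limsup\widehat h(F)/\log N\mathfrak d_D\le\frac wd$. There are also examples with $d\to\infty$ and $\widehat h(F)$ bounded. Hence none of the three terms in the maximum in (3) can be improved by an unbounded function of $d$.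
\end{enumerate}
\end{theorem}

Theorem \ref{thm:A} and Corollary \ref{cor:A1} do not use Theorem \ref{thm:BH}; it enters only in the ``if'' part of Corollary \ref{cor:A2} and in Theorem \ref{thm:B}(3).

\subsection{Plan}
Section \ref{sec:pair} describes a group generated by an element of order $2$ and one of order $3$ that depends on a single algebraic integer $t$, and shows that its normalized height is at most about $\frac wd\log M(t)$. This reduces the problem to finding $t$ with small $M(t)$, large field discriminant and prescribed signs. Section \ref{sec:small} does this by hand in the smallest case, Section \ref{sec:poly} in general. Section \ref{sec:vol} bounds covolumes below by the discriminant. Theorem \ref{thm:A} and its corollaries follow in Section \ref{sec:A}, and Theorem \ref{thm:B} in Section \ref{sec:B}.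

\section{A pair of matrices with one parameter}\label{sec:pair}

\subsection{The algebra and the order}
A pair in $SL_2$ is determined up to conjugation, if it is irreducible, by the traces of its two members and of their product. We fix two of the traces so that the classes in $\mathbf{PGL}_2$ have orders $2$ and $3$, that is, $\mathrm{tr}A=0$ and $\mathrm{tr}B=1$, and keep $t=\mathrm{tr}(AB)$ as the only parameter. Fricke's identity
\begin{equation}\label{eq:fricke}
\mathrm{tr}(xyx^{-1}y^{-1})=X^2+Y^2+Z^2-XYZ-2,\qquad (X,Y,Z)=(\mathrm{tr}\,x,\mathrm{tr}\,y,\mathrm{tr}\,xy)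
\end{equation}
for $x,y\in SL_2$ then gives $\mathrm{tr}(ABA^{-1}B^{-1})-2=t^2-3$, so the pair degenerates only at $t^2=3$. This suggests the algebra with $i^2=-1$ and $j^2=t^2-3$.

Throughout this section we assume:
\begin{itemize}
\item[(T)] $t$ is an algebraic integer, $k=\mathbb Q(t)$ has degree $d$, and each conjugate of $t$ either lies in the interval $(0,1)$ or has absolute value $>2$. Among the conjugates of absolute value $>2$ there are $a$ real ones and $b$ pairs of non-real ones, and $m=a+2b\ge1$.
\end{itemize}
Put $\beta=t^2-3$. By (T) no conjugate of $t$ is $\pm\sqrt3$, so $\beta\ne0$. Let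
\[
D=k\langle i,j\rangle,\quad i^2=-1,\ j^2=\beta,\ ij=-ji,\qquad A=i,\qquad B=\tfrac12(1-ti+j).
\]

\begin{lemma}\label{lem:order}
Assume (T). Then $(k,D)$ is as in the setup for $G=\mathbf{PGL}_2(\mathbb R)^a\times\mathbf{PGL}_2(\mathbb C)^b$, with $\mathcal E=\{\sigma:|\sigma(t)|>2\}$. Moreover $1,A,B,AB$ is a $k$-basis of $D$, the module $\mathcal O=\mathfrak o+\mathfrak oA+\mathfrak oB+\mathfrak oAB$ is an order, and $A,B\in\mathcal O^1$. We have $A^2=-1$, $B^2=B-1$, $B^3=-1$ and $\mathrm{trd}(AB)=t$.
\end{lemma}

\begin{proof}
The complex places of $k$ correspond to the $b$ pairs of non-real conjugates. At a real place with $\sigma(t)\in(0,1)$ we have $\sigma(\beta)<0$, so $D$ is ramified there; at a real place with $|\sigma(t)|>2$ we have $\sigma(\beta)>0$, so $D$ splits. This is the first assertion.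

Since $\mathrm{nrd}(x_0+x_1i+x_2j+x_3ij)=x_0^2+x_1^2-\beta x_2^2-\beta x_3^2$, we get $\mathrm{nrd}A=1$ and $\mathrm{nrd}B=\frac14(1+t^2-\beta)=1$. Also $\mathrm{trd}A=0$ and $\mathrm{trd}B=1$, so $A^2=-1$, $B^2=B-1$ and $B^3=B^2-B=-1$. Next,
\[
AB=\tfrac12(t+i+ij),\qquad BA=\tfrac12(t+i-ij),
\]
so $\mathrm{trd}(AB)=t$ and $BA=A+t-AB$. The element $B$ involves $j$ and $AB$ involves $ij$, so $1,A,B,AB$ is a basis. The module $\mathcal O$ is stable under left multiplication by $A$, because $A\cdot A=-1$ and $A\cdot AB=-B$. It is stable under left multiplication by $B$, because $BA=A+t-AB$, $B^2=B-1$ and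
\[
B\cdot AB=(A+t-AB)B=AB+tB-A(B-1)=A+tB,
\]
where $t\in\mathfrak o$. As $1\in\mathcal O$, the module $\mathcal O$ is the $\mathfrak o$-algebra generated by $A$ and $B$. It is finitely generated and spans $D$, so it is an order.
\end{proof}

Let $F=\{\bar A,\bar B\}\subset P\mathcal O^1$ be the set of the images of $A$ and $B$ in $\mathbf H(k)$.

\subsection{Archimedean models}
Let $\sigma:k\to\mathbb C$ be an embedding, $\tau=\sigma(t)$, and choose $\theta\in\mathbb C$ with $\theta^2=\tau^2-3$. Let $\iota_\sigma:D\to M_2(\mathbb C)$ be the $\sigma$-semilinear homomorphism with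
\[
i\mapsto\begin{pmatrix}\sqrt{-1}&0\\0&-\sqrt{-1}\end{pmatrix},\qquad j\mapsto\theta\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
By the Skolem--Noether theorem every $\sigma$-semilinear unital homomorphism $D\to M_2(\mathbb C)$ is conjugate to $\iota_\sigma$. With $\|\cdot\|$ the Euclidean operator norm we have:
\begin{itemize}
\item $\iota_\sigma(A)\in SU(2)$ for all $\sigma$.
\item If $\sigma\notin\mathcal E$, then $\tau\in(0,1)$, so $\theta$ is purely imaginary, that is, $\theta=-\bar\theta$, and
\[
\iota_\sigma(B)=\begin{pmatrix}\alpha&\theta/2\\-\bar\theta/2&\bar\alpha\end{pmatrix},\qquad \alpha=\tfrac12(1-\tau\sqrt{-1}).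
\]
The determinant is $1$, so $\iota_\sigma(B)\in SU(2)$.
\item If $\sigma\in\mathcal E$, then $|\theta|\le(|\tau|^2+3)^{1/2}\le|\tau|+1$, so
\begin{equation}\label{eq:normB}
\|\iota_\sigma(B)\|\le\tfrac12(1+|\tau|+|\theta|)\le|\tau|+1\le2|\tau| .
\end{equation}
\end{itemize}

\subsection{The height}
For $x\in SL_2(\mathbb C)$ let $\lambda(x)\ge1$ be its spectral radius.

\begin{lemma}\label{lem:rho}
For $x\in SL_2(\mathbb C)$ the spectral radius of $\rho(x)$ is $\lambda(x)^{2w}$. There is a constant $C_\rho\ge1$ with $\|\rho(x)\|\le C_\rho\|x\|^{2w}$ for all $x\in SL_2(\mathbb C)$.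
\end{lemma}

\begin{proof}
The first statement holds for diagonalizable $x$ by the definition of $w$, and in general by continuity of eigenvalues. For the second, choose an $SU(2)$-invariant Hermitian norm $\|\cdot\|'$ on $\mathbb C^N$. The weight spaces of the diagonal torus are orthogonal for it, since the unitary diagonal matrices act on them by distinct characters. Write $x=u\,\mathrm{diag}(s,s^{-1})\,u'$ with $u,u'\in SU(2)$ and $s=\|x\|\ge1$. Then $\|\rho(x)\|'=s^{2w}=\|x\|^{2w}$, and any two norms are equivalent.
\end{proof}

The following identity will be used twice. For a function $\phi$ on the embeddings of $K$ that is invariant under complex conjugation, $\sum_{y\mid\infty}n_y\phi(y)=\sum_{\tilde\sigma:K\to\mathbb C}\phi(\tilde\sigma)$. Each $\sigma:k\to\mathbb C$ has $[K:k]$ extensions $\tilde\sigma$, and $\tilde\sigma\circ\iota$ is a $\sigma$-semilinear homomorphism $D\to M_2(\mathbb C)$.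

\begin{proposition}\label{prop:height}
Assume (T). Then $\displaystyle\widehat h(F)\le\frac wd\big(m\log2+\log M(t)\big)$, where $M(t)=\prod_\sigma\max(1,|\sigma(t)|)$.
\end{proposition}

The reason is simple. Finite places contribute a bounded amount because all words lie in one order; compact places contribute a bounded amount because all words are unitary there; and at the other places, since $B^3=-1$, a word of length $r$ can use the large matrix $B$ only about $r/2$ times.

\begin{proof}
Let $\gamma\in\mathcal O^1$ be a product of $r$ letters from $\{A,B\}$.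

\emph{Finite places $y$ of $K$.} The matrix $\iota(\gamma)$ is an $\mathfrak o$-linear combination of $\iota(1),\iota(A),\iota(B),\iota(AB)$. So its entries have absolute value at most some $c_y$ independent of $\gamma$, with $c_y=1$ for almost all $y$. The entries of $\rho$ on $SL_2$ are fixed polynomials with rational coefficients in the matrix entries. Hence $\|\rho(\iota(\gamma))\|_y\le C_y$ with $C_y\ge1$ independent of $\gamma$ and $r$, and $C_y=1$ for almost all $y$.

\emph{Archimedean places.} Let $\tilde\sigma$ extend $\sigma$. Since $\rho$ is defined over $\mathbb Q$ and $\tilde\sigma\circ\iota$ is conjugate to $\iota_\sigma$ by a fixed matrix, Lemma \ref{lem:rho} gives $\|\tilde\sigma(\rho(\iota(\gamma)))\|\le C_{\tilde\sigma}\|\iota_\sigma(\gamma)\|^{2w}$ with $C_{\tilde\sigma}\ge1$ independent of $\gamma$. If $\sigma\notin\mathcal E$, then $\|\iota_\sigma(\gamma)\|=1$. Let $\sigma\in\mathcal E$ and cut the word $\gamma$ into maximal runs of equal letters. A run of $A$'s is unitary. A run of $B$'s equals $\pm1$ or $\pm B^{\pm1}$, and $\|x^{-1}\|=\|x\|\ge1$ in $SL_2(\mathbb C)$,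 so by \eqref{eq:normB} its norm is at most $2|\sigma(t)|$. There are at most $(r+1)/2$ runs of $B$'s.

Summing over all places, with a constant $C$ independent of $r$,
\[
h(F^r)\le C+\frac1d\sum_{\sigma\in\mathcal E}2w\cdot\frac{r+1}2\log\big(2|\sigma(t)|\big)=C+\frac{w(r+1)}d\big(m\log2+\log M(t)\big).
\]
Here $\prod_{\sigma\in\mathcal E}|\sigma(t)|=M(t)$ because the other conjugates lie in $(0,1)$. Divide by $r$ and let $r\to\infty$.
\end{proof}

The same proof applies to the symmetric set $F\cup F^{-1}\cup\{1\}$.

\subsection{Zariski density}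

\begin{proposition}\label{prop:dense}
Assume (T), and assume that distinct conjugates of $t$ have distinct squares. Then $\Lambda=\langle F\rangle$ is Zariski dense in $G$ over $\mathbb R$.
\end{proposition}

\begin{proof}
We have $\mathbf G(\mathbb C)=\prod_{\sigma\in\mathcal E}\mathbf{PGL}_2(\mathbb C)$, where a complex factor of $G$ embeds by $x\mapsto(x,\bar x)$. Up to conjugation $\Lambda$ is embedded in $\mathbf G(\mathbb C)$ by $(\iota_\sigma)_{\sigma\in\mathcal E}$. Let $\mathsf Z$ be the complex Zariski closure of $\Lambda$ in $\mathbf G(\mathbb C)$. It suffices to show $\mathsf Z=\mathbf G(\mathbb C)$, because then a real regular function vanishing on $\Lambda$ vanishes on $\mathbf G(\mathbb C)\supset G$. Let $\mathsf S=\mathbf{PGL}_2(\mathbb C)=\mathbf{PSL}_2(\mathbb C)$, which is simple and non-abelian as an abstract group. Projections of $\mathsf Z$ to subproducts are closed subgroups. We show first that the projections to single factors and to pairs of factors are surjective, and then conclude with commutators.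

\emph{One factor.} Let $\mathsf L$ be the projection of $\mathsf Z$ to the factor $\sigma$ and suppose $\mathsf L\ne\mathsf S$. The matrix $\iota_\sigma(AB)\in SL_2(\mathbb C)$ has trace $\tau=\sigma(t)$ with $|\tau|>2$, so its eigenvalues are not on the unit circle and its class has infinite order. Hence $\mathsf L^\circ\ne1$. As $\dim\mathsf L^\circ\le2$, the connected group $\mathsf L^\circ$ is solvable and fixes a point of $\mathbb P^1(\mathbb C)$. Its fixed point set $Y$ has one or two points, since a nontrivial element of $\mathsf S$ has at most two fixed points, and $Y$ is preserved by $\mathsf L$. The matrices $\iota_\sigma(A),\iota_\sigma(B)$ have no common fixed point, because $1,A,B,AB$ map to a basis of $M_2(\mathbb C)$. Since $\bar B^3=1$, the element $\bar B$ fixes $Y$ pointwise. So $\bar A$ fixes no point of $Y$, and hence $|Y|=2$ and $\bar A$ exchanges the two points. Then so does $\bar A\bar B$. A matrix exchanging two points of $\mathbb P^1$ has trace $0$, so $\tau=0$, a contradiction.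

\emph{Two factors.} Let $\sigma\ne\sigma'$ in $\mathcal E$, and let $\mathsf Z'\subset\mathsf S\times\mathsf S$ be the projection of $\mathsf Z$. It surjects onto each factor, so $\mathsf Z'\cap(\mathsf S\times1)$ and $\mathsf Z'\cap(1\times\mathsf S)$ are normal in the respective copies of $\mathsf S$. If one of them is the whole copy, then $\mathsf Z'=\mathsf S\times\mathsf S$. Otherwise both are trivial, and both projections $\mathsf Z'\to\mathsf S$ are bijective morphisms of complex algebraic groups, hence isomorphisms. Then $\mathsf Z'$ is the graph of an algebraic automorphism of $\mathbf{PGL}_2$. Such an automorphism is inner and preserves $\mathrm{tr}^2/\det$. Evaluation at $\bar A\bar B$ gives $\sigma(t)^2=\sigma'(t)^2$. But $\sigma(t)\ne\sigma'(t)$ because $k=\mathbb Q(t)$, so this contradicts the hypothesis on squares.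

\emph{All factors.} If $m=1$ we are done. Let $m\ge2$ and number the factors $1,\dots,m$. For $l\ge2$ let $N_l=\{x\in\mathsf Z:x_l=1\}$, a normal subgroup of $\mathsf Z$. By the previous step $\mathsf Z$ projects onto the product of the factors $1$ and $l$, so $\mathrm{pr}_1(N_l)=\mathsf S$. The iterated commutator $[\dots[[N_2,N_3],N_4]\dots,N_m]$ (which is $N_2$ if $m=2$) lies in $\bigcap_{l\ge2}N_l$, and it projects onto $\mathsf S$ in the first factor because $\mathsf S$ is perfect. So $\mathsf Z\supseteq\mathsf S\times1\times\dots\times1$. The same holds for the other factors.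
\end{proof}

\begin{remark}
The hypothesis on squares cannot be dropped. If $\sigma'(t)=-\sigma(t)$ for some $\sigma,\sigma'\in\mathcal E$, then the pairs $(\iota_\sigma(A),\iota_\sigma(B))$ and $(-\iota_{\sigma'}(A),\iota_{\sigma'}(B))$ satisfy the same relations $A^2=-1$, $B^2=B-1$, $BA=A+\sigma(t)-AB$. These determine the multiplication table of $1,A,B,AB$, so the two pairs differ by an automorphism of $M_2(\mathbb C)$, which is inner. The images of $\Lambda$ at $\sigma$ and $\sigma'$ are then conjugate, and $\Lambda$ projects into the graph of an inner automorphism.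
\end{remark}

\section{The smallest case}\label{sec:small}

It remains to find $t$. Let $G=\mathbf{PGL}_2(\mathbb R)$, so $a=m=1$, and take a cubic field. Let $p$ be a prime and
\[
f=X^3+p\,(8X^2-8X+1).
\]
This polynomial is Eisenstein at $p$, hence irreducible. Let $k=\mathbb Q(t)$ with $f(t)=0$. Since
\[
f(0)=p>0,\qquad f(\tfrac12)=\tfrac18-p<0,\qquad f(1)=1+p>0,
\]
two conjugates of $t$ lie in $(0,1)$. The sum of all three is $-8p$, so the third, $\tau_0$, satisfies $-8p-2<\tau_0<-8p$. Hypothesis (T) and the condition on squares hold, so Section \ref{sec:pair} gives a Zariski dense pair $F$ over a totally real cubic field, with an algebra ramified at two of the three real places. Its height is small because only one of the three conjugates is large: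
\[
\widehat h(F)\le\frac w3\big(\log2+\log(8p+2)\big).
\]
The discriminant is large because the Eisenstein condition makes $p$ totally ramified: $p\mathfrak o=\mathfrak p^3$, so $p^2$ divides $\Delta_k$. Thus, as $p\to\infty$,
\[
\widehat h(F)\le\frac w3\log p+O(1),\qquad \log\Delta_k\ge2\log p,\qquad\limsup_{p\to\infty}\frac{\widehat h(F)}{\log\Delta_k}\le\frac w{3\cdot2} .
\]
The factor $3$ is the average over the embeddings. The factor $2$ is the exponent of total ramification: in degree $d$, one conjugate of size about $p$ will produce a power $p^{d-1}$ in the discriminant.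

In degree $d$, still for $G=\mathbf{PGL}_2(\mathbb R)$, we need a polynomial of degree $d-1$ with roots in $(0,1)$, constant term $\pm1$, coefficients that are not too large, and values of absolute value at least $1$ at the end points of $[0,1]$ and at some point between any two neighboring roots. The polynomial $8X^2-8X+1=T_2(2X-1)$ is a Chebyshev polynomial moved from $[-1,1]$ to $[0,1]$, and $f=X^d+p\,T_{d-1}(2X-1)$ works in the same way. Its factor $T_{d-1}(2X-1)$ has coefficients at most exponential in $d$. So for $p$ exponential in $d$ we have $\log M(t)=O(d)$ and the height stays bounded, while $\log\Delta_k\ge(d-1)\log p$ is quadratic in $d$. There are two reasons to use $[0,1]$ and not $[-1,1]$: the constant term of $T_{d-1}(2X-1)$ is always $\pm1$, whereas $T_{d-1}(0)=0$ for even $d$; and a conjugate of $t$ in $(0,1)$, with none in $(-1,0)$, shows that $t$ and $-t$ are not conjugate. For general $G$ further large conjugates are needed, and we prescribe them by an extra factor.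

\section{The number fields}\label{sec:poly}

Let $d\ge m+1$ and $n=d-m\ge1$. Let $T_n\in\mathbb Z[X]$ be the Chebyshev polynomial, $T_n(\cos\vartheta)=\cos n\vartheta$, with leading coefficient $2^{n-1}$, and put $S_n(X)=T_n(2X-1)$. Then $S_n$ has leading coefficient $2^{2n-1}$ and $n$ roots in $(0,1)$, $S_n(0)=(-1)^n$, and
\[
S_n(x_l)=(-1)^l\quad\text{at}\quad x_l=\tfrac12\big(1+\cos\tfrac{l\pi}n\big)\in[0,1],\qquad0\le l\le n .
\]
Put
\[
\eta(X)=\begin{cases}\prod_{i=1}^{a-1}(X-3i)\prod_{j=1}^b(X^2+9j^2),&a\ge1,\\[2pt]\prod_{j=1}^{b-1}(X^2+9j^2),&a=0,\end{cases}\qquad g=\eta\,S_n .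
\]
Then $\deg g=d-1$ if $a\ge1$ and $\deg g=d-2$ if $a=0$. The roots $\varrho$ of $\eta$ are simple, satisfy $3\le|\varrho|\le3m$, have mutual distances at least $3$, and have distance at least $2$ from $[0,1]$.

If $p$ is large, the polynomial $X^d+pu\,g$ below has $n$ roots in $(0,1)$ and one root near each root of $\eta$. The product of all roots shows that the one or two missing roots have large product. A single missing root is real; if two are missing, then $a=0$, and a sign argument shows that they are not real. For Theorem \ref{thm:A} we take $u=1$; the parameter $u$ serves in Theorem \ref{thm:B}(4).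

\begin{lemma}\label{lem:poly}
Let $p>Q^d$ be prime, let $u\ge1$ be an integer with $p\nmid u$, and put $f=X^d+pu\,g(X)$.
\begin{enumerate}
\item[(i)] $f$ is irreducible, and $p^{d-1}\mid\Delta_k$ for $k=\mathbb Q(t)$, $f(t)=0$.
\item[(ii)] The roots of $f$ are $n$ roots in $(0,1)$, $a$ real roots of absolute value $>2$ and $b$ pairs of non-real conjugate roots of absolute value $>2$.
\item[(iii)] Distinct roots of $f$ have distinct squares.
\item[(iv)] $M(f):=\prod_{f(\tau)=0}\max(1,|\tau|)\le pu\,Q^m\,8^n$.
\end{enumerate}
\end{lemma}

\begin{proof}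
(i) All prime factors of $g(0)=\pm\eta(0)$ are at most $\max(3,m)<p$. So $f$ is Eisenstein at $p$, hence irreducible, and $p\mathfrak o=\mathfrak p^d$. The exponent of $\mathfrak p$ in the different is at least $d-1$, and $N\mathfrak p=p$, so $p^{d-1}\mid\Delta_k$. In particular all roots of $f$ are simple.

(ii) \emph{Roots in $(0,1)$.} On $[0,1]$ the polynomial $\eta$ has no zero, hence constant sign, and each of its factors has absolute value at least $1$. So $|pu\,g(x_l)|\ge p>1\ge x_l^d$, and $f(x_l)$ has the sign of $\eta(x_l)(-1)^l$. Thus $f$ has a root in each of the $n$ intervals $(x_{l+1},x_l)\subset(0,1)$. Choose one in each.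

\emph{Roots near the roots of $\eta$.} Let $\eta(\varrho)=0$ and $|z-\varrho|=1$. The distance of $z$ to $\varrho$ is $1$ and to every other root of $\eta$ at least $2$, so $|\eta(z)|\ge1$. The distance of $z$ to $[0,1]$ is at least $1$, so $|S_n(z)|\ge2^{2n-1}\ge1$. Also $|z|\le3m+1=Q$. Hence
\[
|pu\,g(z)|\ge p>Q^d\ge|z^d| ,
\]
and by Rouch\'e's theorem $f$ has as many roots in the disc $|z-\varrho|<1$ as $g$ has, namely one. These discs are pairwise disjoint, miss $[0,1]$ and are permuted by complex conjugation. If $\varrho$ is real, the root in its disc is equal to its complex conjugate, hence real, and it is $>2$. If $\varrho$ is not real, its disc does not meet $\mathbb R$, and the root is non-real of absolute value $>2$. In both cases the absolute value of the root is less than $|\varrho|+1\le\frac43|\varrho|$.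

\emph{The remaining roots.} So far we have found $n+\deg\eta=\deg g$ roots, forming a set stable under conjugation. Let $R$ be the set of the other roots; it is stable under conjugation and has one element if $a\ge1$ and two if $a=0$. The product of all roots has absolute value $pu|\eta(0)|$. The $n\ge1$ chosen roots in $(0,1)$ have product less than $1$, and those near the roots of $\eta$ contribute at most $(4/3)^{\deg\eta}|\eta(0)|$. Hence
\[
\prod_{\tau\in R}|\tau|>p\,(3/4)^m>4^{m+1}(3/4)^m>4 .
\]
If $a\ge1$, then $R$ consists of one real root of absolute value $>4$; together with the $a-1$ real roots near $3,6,\dots,3(a-1)$ this gives $a$ real ones, and there are $b$ non-real pairs. Let $a=0$. Then $\eta>0$ on $\mathbb R$ and $d=n+2b\equiv n\pmod2$. For $x\ge1$ both $x^d$ and $g(x)$ are positive; for $x<0$ both have sign $(-1)^n$; and $f(0)\ne0$. So all real roots of $f$ lie in $(0,1)$. Two real elements of $R$ would have product less than $1$, so $R$ is a pair of non-real conjugates, of absolute value $>2$. With the $b-1$ pairs near the roots of $\eta$ this makes $b$ pairs.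

(iii) If $\tau$ and $-\tau$ are both roots, irreducibility gives $f(-X)=\pm f(X)$. As $n\ge1$, $f$ has a root in $(0,1)$, hence one in $(-1,0)$, contradicting (ii).

(iv) By Jensen's formula $M(f)\le\max_{|z|=1}|f(z)|$. For $|z|=1$ each of the at most $m$ linear factors of $\eta$ is at most $1+3m=Q$ in absolute value, and $|S_n(z)|\le2^{2n-1}2^n$. So $M(f)\le1+pu\,Q^m2^{3n-1}\le pu\,Q^m8^n$.
\end{proof}

Lemma \ref{lem:poly}(ii) says that $t$ satisfies (T) with the prescribed $a$ and $b$, and (iii) is the condition on squares. So Lemma \ref{lem:order} and Proposition \ref{prop:dense} apply. As $m\log2+n\log8\le d\log8$, Proposition \ref{prop:height} and Lemma \ref{lem:poly}(iv) give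
\begin{equation}\label{eq:ht}
\widehat h(F)\le\frac wd\big(\log(pu)+d\log8+m\log Q\big).
\end{equation}

\section{Covolumes}\label{sec:vol}

We now show that a large discriminant forces a large covolume for \emph{every} arithmetic lattice in $\mathbf H(k)$. Formula \eqref{eq:vol} covers norm-one groups of maximal orders. The difficulty is that an arithmetic lattice may be larger, and the bound for the index involves the class number. This is where a power of $\Delta_k$ is lost. Up to a factor exponential in $d$ the loss is $\Delta_k^{s/2}$, for any $s>1$; for $s<3$ this is less than the available $\Delta_k^{3/2}$.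

In this section $(k,D)$ is arbitrary as in the setup. For finite $v\notin\mathrm{Ram}_f$ the following facts about the tree $\mathcal T_v$ are standard (\cite[Ch.~II \S1]{Serre}). The stabilizer in $D_v^\times$ of the vertex given by a maximal order $\mathcal M$ is $k_v^\times\mathcal M^\times$, and $\mathrm{dist}(\xi,x\xi)\equiv v(\mathrm{nrd}\,x)\pmod2$ for every vertex $\xi$ and $x\in D_v^\times$. The neighbors of $\mathcal M$ correspond to the points of $\mathbb P^1(\mathfrak o/\mathfrak p)$, where $\mathfrak p$ is the prime of $v$, and $\mathcal M^1\cong SL_2(\mathfrak o_v)$ permutes them transitively. The intersection of two adjacent maximal orders is, in suitable coordinates, the ring of integral matrices that are upper triangular modulo $\mathfrak p$.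

We also use strong approximation (\cite[Ch.~III, Thm.~4.3]{Vigneras}): if $D$ is unramified at some archimedean place, then $D^1(k)$ is dense in $D^1(\mathbb A_{k,f})$. The hypothesis holds since $a+b\ge1$.

An \emph{Eichler datum} consists of a finite set $S$ of finite places disjoint from $\mathrm{Ram}_f$ and of maximal orders $\mathcal O',\mathcal O''$ of $D$ such that $\mathcal O'_v=\mathcal O''_v$ for $v\notin S$, and $\mathcal O'_v,\mathcal O''_v$ are the ends of an edge $e_v$ of $\mathcal T_v$ for $v\in S$. Put $E=\mathcal O'\cap\mathcal O''$, and let $N_E$ be the group of all $x\in D^\times$ that fix the vertex $\mathcal O'_v$ for all finite $v\notin\mathrm{Ram}_f\cup S$ and preserve $e_v$ for $v\in S$. There is no condition at $v\in\mathrm{Ram}_f$, where $\mathbf H(k_v)$ is compact. So $N_E/k^\times$ is the intersection of $\mathbf H(k)$ with a compact open subgroup of $\mathbf H(\mathbb A_{k,f})$.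

\begin{lemma}\label{lem:NE}
Let $h_k$ be the class number of $k$.
\begin{enumerate}
\item[(a)] $N_E\cap D^1=E^1$, and $[N_E/k^\times:PE^1]\le2^{|\mathrm{Ram}_f|+|S|}\,2^d\,h_k$.
\item[(b)] $\displaystyle\mathrm{covol}(PE^1)=\kappa_G(4\pi^2)^{-d}\Delta_k^{3/2}\zeta_k(2)\prod_{\mathfrak p\in\mathrm{Ram}_f}(N\mathfrak p-1)\prod_{\mathfrak p\in S}(N\mathfrak p+1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Elements of $E^1$ fix all the vertices in question, so $E^1\subset N_E$. Conversely let $x\in N_E$ with $\mathrm{nrd}\,x=1$; we check $x\in E_v$ for each finite $v$.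
\begin{itemize}
\item For $v\in\mathrm{Ram}_f$, $E_v$ is the unique maximal order of the division algebra $D_v$ and consists of all elements of integral norm, so $x\in E_v$.
\item For $v\notin\mathrm{Ram}_f\cup S$ write $x=cy$ with $c\in k_v^\times$ and $y\in E_v^\times$. Then $v(c^2)=0$, so $x\in E_v$.
\item For $v\in S$ the element $x$ moves vertices by even distances, so it does not invert $e_v$. It fixes both ends, and as in the previous case $x\in\mathcal O'_v\cap\mathcal O''_v=E_v$.
\end{itemize}
So $x\in E^1$. If $x\in N_E$ has $\mathrm{nrd}\,x=c^2$ with $c\in k^\times$, then $x/c\in N_E\cap D^1=E^1$. Hence the map $\mathrm{nrd}:N_E/k^\times\to k^\times/k^{\times2}$ has kernel $PE^1$. With $T=\mathrm{Ram}_f\cup S$ its image lies in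
\[
V_T=\{c\in k^\times:v(c)\text{ even for all finite }v\notin T\}/k^{\times2},
\]
because an element fixing a vertex $\mathcal M$ lies in $k_v^\times\mathcal M^\times$. Valuations modulo $2$ map $V_T$ to $\mathbb F_2^T$ with kernel $V_\emptyset$. Sending $c$ with $(c)=\mathfrak a^2$ to the class of $\mathfrak a$ maps $V_\emptyset$ to the class group, with kernel $\mathfrak o^\times/\mathfrak o^{\times2}$. By Dirichlet's unit theorem this kernel has order $2^{r_1+r_2}\le2^d$, where $r_1,r_2$ are the numbers of real and complex places of $k$.

(b) By strong approximation $\mathcal O'^1$ is dense in $\prod_v\mathcal O'^1_v$, the product over finite $v$. So $[\mathcal O'^1:E^1]=\prod_{v\in S}[\mathcal O'^1_v:E^1_v]$. For $v\in S$ the group $E_v^1$ is the stabilizer in $\mathcal O_v'^1$ of the neighbor $\mathcal O''_v$, so this index is $\prod_{\mathfrak p\in S}(N\mathfrak p+1)$. As $-1\in E^1$, it equals $[P\mathcal O'^1:PE^1]$. Apply \eqref{eq:vol}.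
\end{proof}

\begin{lemma}\label{lem:contain}
For every arithmetic lattice $\Gamma_1$ the set $S(\Gamma_1)$ is finite, and $\Gamma_1\subset N_E/k^\times$ for an Eichler datum with $S=S(\Gamma_1)$.
\end{lemma}

\begin{proof}
Fix a maximal order $\mathcal O_0$. The group $\Gamma_1\cap P\mathcal O_0^1$ has finite index in $\Gamma_1$ and fixes each vertex $\mathcal O_{0,v}$. Lift finitely many coset representatives to $D^\times$; for almost all $v$ they and their inverses lie in $\mathcal O_{0,v}$. So $\Gamma_1$ fixes $\mathcal O_{0,v}$ for almost all $v\notin\mathrm{Ram}_f$, and $S(\Gamma_1)$ is finite. For every $v\notin\mathrm{Ram}_f$ the $\Gamma_1$-orbit of $\mathcal O_{0,v}$ is finite. The finite subtree that it spans has a center, which is a vertex or an edge preserved by $\Gamma_1$. If $v\in S(\Gamma_1)$, there is no fixed vertex and the center is an edge. For $v\notin S(\Gamma_1)$ choose a fixed vertex, equal to $\mathcal O_{0,v}$ for almost all $v$; for $v\in S(\Gamma_1)$ choose a preserved edge. A family of maximal orders of the $D_v$ that agrees with $\mathcal O_{0,v}$ for almost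 all $v$ comes from a unique maximal order of $D$. Applied to the chosen vertices and the ends of the chosen edges, this gives $\mathcal O'$ and $\mathcal O''$.
\end{proof}

\begin{proposition}\label{prop:covol}
For every arithmetic lattice $\Gamma_1\subset\mathbf H(k)$ and every $s>1$,
\[
\mathrm{covol}(\Gamma_1)\ge\kappa_G\,\big(16\pi^2\zeta(s)\big)^{-d}\,\Delta_k^{(3-s)/2}.
\]
\end{proposition}

\begin{proof}
\emph{The class number.} By Minkowski's theorem every ideal class contains an integral ideal of norm at most $\frac{d!}{d^d}(\frac4\pi)^{r_2}\sqrt{\Delta_k}$. The factor in front of $\sqrt{\Delta_k}$ is at most $1$. Indeed, it is $1$ for $d=1$. For $d\ge2$ it is at most $(4/\pi)^{d/2}d!/d^d$; this is $2/\pi$ for $d=2$ and decreases with $d$, the ratio of consecutive terms being $(4/\pi)^{1/2}(1+1/d)^{-d}<1$. So every class contains an integral ideal $\mathfrak a$ with $\sqrt{\Delta_k}/N\mathfrak a\ge1$. Hence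
\[
h_k\le\sum_{\mathfrak a}\Big(\frac{\sqrt{\Delta_k}}{N\mathfrak a}\Big)^s=\Delta_k^{s/2}\zeta_k(s)\le\Delta_k^{s/2}\zeta(s)^d .
\]
The last step compares Euler factors: above each rational prime there are at most $d$ primes of $k$.

\emph{The covolume.} Choose $E$ as in Lemma \ref{lem:contain}. By Lemma \ref{lem:NE} and $\zeta_k(2)\ge1$,
\[
\mathrm{covol}(\Gamma_1)\ge\mathrm{covol}(N_E/k^\times)\ge\kappa_G(8\pi^2)^{-d}\,\frac{\Delta_k^{3/2}}{h_k}\prod_{\mathfrak p\in\mathrm{Ram}_f}\frac{N\mathfrak p-1}2\prod_{\mathfrak p\in S}\frac{N\mathfrak p+1}2 .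
\]
A factor of the products is less than $1$ only if $\mathfrak p\in\mathrm{Ram}_f$ and $N\mathfrak p=2$. It is then $\frac12$, and there are at most $d$ such primes. Insert the bound for $h_k$.
\end{proof}

\begin{corollary}\label{cor:max}
Every arithmetic lattice is contained in a maximal one. A maximal arithmetic lattice $\Gamma_1$ equals $N_E/k^\times$ for an Eichler datum with $S=S(\Gamma_1)$; in particular it is a congruence subgroup.
\end{corollary}

\begin{proof}
A proper inclusion of lattices divides the covolume by at least $2$, so by Proposition \ref{prop:covol} ascending chains of arithmetic lattices in $\mathbf H(k)$ terminate. By Lemma \ref{lem:NE}(a), $N_E/k^\times$ is an arithmetic lattice, so Lemma \ref{lem:contain} and maximality give the equality.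
\end{proof}

\section{The negative answer}\label{sec:A}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Take $f$ as in Lemma \ref{lem:poly} with $u=1$, and $k$, $D$, $F$ as in Section \ref{sec:pair}. (1) $F\subset P\mathcal O^1$ by Lemma \ref{lem:order}; apply Corollary \ref{cor:max}. (2) is Proposition \ref{prop:dense}. (3) The first inequality is \eqref{eq:ht}. The second follows from $d\log8\le\frac32d\log Q<\frac32\log p$, which uses $Q\ge4$, and from $m\log Q<\log p$. (4) is Proposition \ref{prop:covol} together with $\Delta_k\ge p^{d-1}$.
\end{proof}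

\begin{proof}[Proof of Corollary \ref{cor:A1}]
Since $16\pi^2\zeta(2)<e^6$, Theorem \ref{thm:A}(4) with $s=2$ gives
\[
\log\mathrm{covol}(\Gamma_1)\ge\tfrac12(d-1)\log p-6d-|\log\kappa_G| .
\]

(a) Choose $d_0\ge m+1$ with $\frac14d(d-1)\log4\ge6d+|\log\kappa_G|$ for all $d\ge d_0$. Let $d\ge d_0$. As $\log p>d\log4$ and $d\ge2$,
\begin{equation}\label{eq:cov8}
\log\mathrm{covol}(\Gamma_1)\ge\tfrac14(d-1)\log p\ge\tfrac18d\log p .
\end{equation}
By Theorem \ref{thm:A}(3), $\widehat h(F)\le\frac{7w}{2d}\log p\le\frac{7w}{2d}\cdot\frac8d\log\mathrm{covol}(\Gamma_1)$.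

(b) Such a prime exists by Bertrand's postulate. As $m\le d$, Theorem \ref{thm:A}(3) gives $\widehat h(F)\le w(\log2+\log Q+\log8+\log Q)=w\log(16Q^2)$, and \eqref{eq:cov8} gives $\log\mathrm{covol}(\Gamma_1)/d\ge\frac18d\log4$ for $d\ge d_0$.

(c) Fix $d$ and $s\in(1,2]$. The lower bound in Theorem \ref{thm:A}(4) does not depend on $\Gamma_1$ and is positive for large $p$. Together with Theorem \ref{thm:A}(3) it shows that the limsup is at most $\frac{2w}{(3-s)d(d-1)}$, uniformly in $\Gamma_1$. Let $s\to1$.

\emph{The answer to Question \ref{q}.} Suppose a constant $c_G$ as in the question exists. Take $d\ge d_0$ with $d>28w/c_G$, an example from Theorem \ref{thm:A}, and for $\Gamma=\Gamma_1$ a maximal lattice containing $F$. By \eqref{eq:cov8} $\log\mathrm{covol}(\Gamma_1)>0$, so (a) gives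
\[
\widehat h(F)\le28w\,\frac{\log\mathrm{covol}(\Gamma_1)}{d^2}<c_G\,\frac{\log\mathrm{covol}(\Gamma_1)}d ,
\]
although $\langle F\rangle$ is Zariski dense in $G$ over $\mathbb R$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:A2}]
Suppose $\varphi(d)\ge c_1d^2$ for all $d$, with $c_1>0$. If $\log\mathrm{covol}(\Gamma_1)\ge0$, Theorem \ref{thm:BH} gives the inequality with $c=c_Gc_1$; otherwise it holds because $\widehat h(F)>c_G>0$. Conversely suppose that the inequality holds with some $c>0$, possibly only for maximal $\Gamma_1$. For $d\ge m+1$ apply it to maximal lattices $\Gamma=\Gamma_1$ containing the sets $F$ of Theorem \ref{thm:A} and let $p\to\infty$. By Corollary \ref{cor:A1}(c), $c/\varphi(d)\le\frac w{d(d-1)}$, so $\varphi(d)\ge cd(d-1)/w\ge cd^2/(2w)$. Since also $\varphi(m)>0$, the infimum is positive.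
\end{proof}

\section{What remains true}\label{sec:B}

We turn to Theorem \ref{thm:B}. Part (1) carries out the argument sketched in Section \ref{ss:expect}. We need two elements of bounded word length in $F$ whose commutator has trace different from $2$, and which can be moved into $E^1$. A lift $g$ of an element of $\Gamma_1$ lies only in $N_E$, but $g^2/\mathrm{nrd}(g)$ has norm one and so lies in $N_E\cap D^1=E^1$. This is why squares appear below.

For $x,y$ in $\mathbf{GL}_2(\mathbb C)$ or in $D^\times$ put $\delta(x,y)=\mathrm{tr}(xyx^{-1}y^{-1})-2$, with the reduced trace in $D$. It depends only on the classes of $x,y$ modulo scalars.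

\begin{lemma}\label{lem:escape}
Let $F\subset\mathbf{PGL}_2(\mathbb C)$ be finite and generate a Zariski dense subgroup. Then there are $g_1\in F^{\ell_1}$, $g_2\in F^{\ell_2}$ with $1\le\ell_1,\ell_2\le35$ and $\delta(g_1^2,g_2^2)\ne0$.
\end{lemma}

\begin{proof}
\emph{The monoid is dense.} Let $\Sigma$ be the Zariski closure of the monoid generated by $F$; it is a closed submonoid. For $x\in\Sigma$ the descending chain of closed sets $x^r\Sigma$ stabilizes, so $x\Sigma=\Sigma$ and $x^{-1}\in\Sigma$. Thus $\Sigma$ is a group containing $F$, and $\Sigma=\mathbf{PGL}_2(\mathbb C)$.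

\emph{Escape in bounded length.} Let $V$ be the space of functions $P(g)/\det(g)^2$ on $\mathbf{PGL}_2(\mathbb C)$, where $P$ is homogeneous of degree $4$ in the four matrix entries. It has dimension $\binom73=35$ and is stable under $(L_x\phi)(g)=\phi(xg)$. Let $U_\ell\subset V^*$ be the span of the evaluations $\mathrm{ev}_g$ at words $g$ of length at most $\ell$ in $F$, including the empty word. Since $\mathrm{ev}_{xg}=L_x^*\mathrm{ev}_g$, we have $U_{\ell+1}=U_0+\sum_{x\in F}L_x^*U_\ell$. So $U_\ell=U_{\ell+1}$ implies $U_{\ell+1}=U_{\ell+2}$, the dimensions increase strictly until the sequence becomes constant, and $U_{35}=\bigcup_\ell U_\ell$. A function in $V$ annihilated by this union vanishes on the dense monoid, so $U_{35}=V^*$. Hence every nonzero $\phi\in V$ is nonzero at some word of length at most $35$.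

\emph{Choice of $g_1$.} The function $\phi_1=\mathrm{tr}^2(\mathrm{tr}^2-4\det)/\det^2$ is a nonzero element of $V$ and vanishes at $1$. So $\phi_1(g_1)\ne0$ for a nonempty word $g_1$ of length at most $35$. If the determinant-one lifts of $g_1$ have eigenvalues $\mu^{\pm1}$ up to sign, then $\mu^2\ne\pm1$. So $x=g_1^2$ is represented by a conjugate of $\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda=\mu^2$ and $\lambda^2\ne1$.

\emph{Choice of $g_2$.} The function
\[
\phi_2(g)=\delta(x,g^2)=\frac{\mathrm{tr}\big(xg^2x^{-1}\mathrm{adj}(g)^2\big)-2\det(g)^2}{\det(g)^2}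
\]
lies in $V$ and vanishes at $1$. In an eigenbasis of $x$ we have, for $y=(y_{ij})\in SL_2(\mathbb C)$,
\[
\mathrm{tr}(xyx^{-1}y^{-1})=2y_{11}y_{22}-(\lambda^2+\lambda^{-2})y_{12}y_{21}=2-y_{12}y_{21}(\lambda-\lambda^{-1})^2,
\]
so $\delta(x,y)=-y_{12}y_{21}(\lambda-\lambda^{-1})^2$. This is nonzero for $y=\begin{pmatrix}2&1\\1&1\end{pmatrix}^2=\begin{pmatrix}5&3\\3&2\end{pmatrix}$, so $\phi_2\ne0$, and there is a nonempty word $g_2$ of length at most $35$ with $\phi_2(g_2)\ne0$.
\end{proof}

\begin{lemma}\label{lem:lower}
Let $(k,D)$ be arbitrary as in the setup, $F\subset\mathbf H(k)$ finite and $\gamma\in F^\ell$. For $\sigma\in\mathcal E$ let $\lambda_\sigma(\gamma)$ be the spectral radius of a determinant-one lift of $\sigma(\gamma)\in\mathbf{PGL}_2(\mathbb C)$. Then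
\[
L(\gamma):=\sum_{\sigma\in\mathcal E}\log\lambda_\sigma(\gamma)\le\frac{\ell d}{2w}\,\widehat h(F).
\]
\end{lemma}

\begin{proof}
All local terms of the height are nonnegative and operator norms dominate spectral radii. Keep only the embeddings of $K$ that extend elements of $\mathcal E$; there are $[K:k]$ over each. By Lemma \ref{lem:rho},
\[
h(F^{\ell r})\ge h(\gamma^r)\ge\frac{[K:k]}{[K:\mathbb Q]}\sum_{\sigma\in\mathcal E}2wr\log\lambda_\sigma(\gamma)=\frac{2wr}dL(\gamma).
\]
Divide by $\ell r$ and let $r\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}(1)]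
Fix $\sigma_0\in\mathcal E$. The image $\sigma_0(\langle F\rangle)$ is Zariski dense in $\mathbf{PGL}_2(\mathbb C)$: if a complex regular function vanishes on it, then its real and imaginary parts vanish on the corresponding factor $\mathbf{PGL}_2(\mathbb R)$ or $\mathbf{PGL}_2(\mathbb C)$ of $G$, and this factor is Zariski dense in $\mathbf{PGL}_2(\mathbb C)$. Take $g_1,g_2$ from Lemma \ref{lem:escape} for $\sigma_0(F)$, regarded as words in $F$, and lift them to $D^\times$. Take $E$ from Lemma \ref{lem:contain}. Put
\[
x=g_1^2/\mathrm{nrd}(g_1),\qquad y=g_2^2/\mathrm{nrd}(g_2),\qquad\delta=\delta(x,y).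
\]
Then $x,y\in N_E\cap D^1=E^1$, so $\delta\in\mathfrak o$, and $\delta\ne0$ because $\sigma_0(\delta)\ne0$.

\emph{Divisibility.} Let $v\in\mathrm{Ram}_f\cup S(\Gamma_1)$ with prime $\mathfrak p$, and let $J_v$ be the Jacobson radical of $E_v$. The quotient $E_v/J_v$ is commutative: it is a finite field if $v\in\mathrm{Ram}_f$, and it is $(\mathfrak o/\mathfrak p)^2$ if $v\in S(\Gamma_1)$, where $E_v$ consists of the integral matrices that are upper triangular modulo $\mathfrak p$. Moreover $J_v$ is stable under the canonical involution $z\mapsto\bar z$, which is an anti-automorphism of $E_v$, and $J_v\cap k_v=\mathfrak p\mathfrak o_v$. So $xyx^{-1}y^{-1}=1+z$ with $z\in J_v$, and $\delta=z+\bar z\in J_v\cap k_v=\mathfrak p\mathfrak o_v$. As $\mathfrak n(\Gamma_1)$ is squarefree, it divides $\delta$, and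
\[
N\mathfrak n(\Gamma_1)\le\prod_\sigma|\sigma(\delta)| .
\]

\emph{Archimedean sizes.} For $\sigma\notin\mathcal E$ the commutator is a Hamilton quaternion of norm $1$, whose trace lies in $[-2,2]$, so $|\sigma(\delta)|\le4$. For $\sigma\in\mathcal E$ we use \eqref{eq:fricke}, that is, $\delta=X^2+Y^2+Z^2-XYZ-4$, together with the bound $2\lambda$ for the absolute value of the trace of a matrix in $SL_2(\mathbb C)$ of spectral radius $\lambda$. As all spectral radii are at least $1$,
\[
|\sigma(\delta)|\le(4+4+4+8+4)\,\big(\lambda_\sigma(x)\lambda_\sigma(y)\lambda_\sigma(xy)\big)^2=24\,\big(\lambda_\sigma(x)\lambda_\sigma(y)\lambda_\sigma(xy)\big)^2 .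
\]

The classes of $x,y,xy$ lie in $F^{2\ell_1},F^{2\ell_2},F^{2\ell_1+2\ell_2}$, and the sum of these lengths is $4(\ell_1+\ell_2)\le280$. By Lemma \ref{lem:lower},
\[
\log N\mathfrak n(\Gamma_1)\le d\log24+2\big(L(x)+L(y)+L(xy)\big)\le d\log24+2\cdot280\cdot\frac d{2w}\,\widehat h(F).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}(2)]
By Corollary \ref{cor:max}, $\Gamma_1=N_E/k^\times\supseteq PE^1$ with $S=S(\Gamma_1)$, so $\mathrm{covol}(\Gamma_1)\le\mathrm{covol}(PE^1)$. Apply Lemma \ref{lem:NE}(b) with $\zeta_k(2)\le\zeta(2)^d\le(4\pi^2)^d$ and $N\mathfrak p\pm1\le(N\mathfrak p)^2$.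
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}(3)]
Let $\Gamma_2\supseteq\Gamma_1$ be maximal, hence a congruence subgroup. Theorem \ref{thm:BH} gives
\[
1<\frac{\widehat h(F)}{c_G},\qquad\frac{\log\mathrm{covol}(\Gamma_2)}{d^2}<\frac{\widehat h(F)}{c_G} .
\]
Proposition \ref{prop:covol} for $\Gamma_2$ with $s=2$ gives $\log\Delta_k\le2\log\mathrm{covol}(\Gamma_2)+12d+2|\log\kappa_G|$, since $16\pi^2\zeta(2)<e^6$. Hence
\[
\frac{\log\Delta_k}{d^2}\le\big(14+2|\log\kappa_G|\big)\frac{\widehat h(F)}{c_G} .
\]
By part (1), $\log N\mathfrak n(\Gamma_1)/d\le\big(\frac{\log24}{c_G}+\frac{280}w\big)\widehat h(F)$. This proves the first display. If $\Gamma_1$ is maximal, parts (2) and (1) give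
\[
\log\mathrm{covol}(\Gamma_1)-\tfrac32\log\Delta_k\le|\log\kappa_G|+2\log N\mathfrak n(\Gamma_1)\le C_G\,d\,\widehat h(F),\quad C_G=\frac{|\log\kappa_G|+2\log24}{c_G}+\frac{560}w .
\]
Since $\frac32\log\Delta_k=\frac32d\log\Delta_k^{1/d}\le\frac3{2c_G}\,d\,\widehat h(F)\log\Delta_k^{1/d}$, we also get
\[
\log\mathrm{covol}(\Gamma_1)\le\max\big(C_G,\tfrac3{2c_G}\big)\,d\,\widehat h(F)\,\big(1+\log\Delta_k^{1/d}\big).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}(4)]
\emph{Large discriminant.} Fix $d$ and let $p\to\infty$ in Theorem \ref{thm:A}; use part (3) there and $\log\Delta_k\ge(d-1)\log p$, which holds by Lemma \ref{lem:poly}(i).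

\emph{Bounded height.} This is Corollary \ref{cor:A1}(b); its bound for $\widehat h(F)$ holds for every $d\ge m+1$.

\emph{Large ramification.} Fix $d$ and a prime $p>Q^d$. We want $D=(-1,\beta)$ with $\beta=t^2-3$ to be ramified above a large prime $q$. For this $-1$ should be a non-square modulo $q$ and $\beta$ should have odd valuation at a place of degree one above $q$. We arrange that $t$ is close to a square root of $3$ in $\mathbb Q_q$ by choosing the parameter $u$.

The integer $N_0=g(\sqrt3)g(-\sqrt3)$ is nonzero, because the roots of $g$ lie in $(0,1)$ or have absolute value at least $3$. Let $q\equiv11\pmod{12}$ be a prime with $q\nmid pN_0$; by Dirichlet's theorem there are infinitely many. Then $3$ is a square and $-1$ a non-square modulo $q$. Let $r\in\mathbb Z_q^\times$ with $r^2=3$. As $g(r)g(-r)=N_0$ is a unit in $\mathbb Z_q$, so is $g(r)$.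

Since $r$, $p$ and $g(r)$ are units in $\mathbb Z_q$, there is $u_0\in\{1,\dots,q-1\}$ with $r^d+pu_0\,g(r)\equiv0\pmod q$. Consider $u\in\{u_0,u_0+q,u_0+2q\}$. The congruence $r^d+pu\,g(r)\equiv0\pmod{q^2}$ determines $u$ modulo $q^2$, and the differences $q,2q$ are not divisible by $q^2$, so it holds for at most one of the three. The differences are not divisible by $p$ either, so at most one of the three is divisible by $p$. Hence there is $u<3q$ with $p\nmid u$ and $v_q(f(r))=1$, where $f=X^d+pu\,g$. Lemma \ref{lem:poly}, Section \ref{sec:pair} and \eqref{eq:ht} apply to this $f$.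

In $k\otimes\mathbb Q_q=\prod_{\mathfrak q\mid q}k_{\mathfrak q}$ the norm of $r-t$ is $f(r)$, because $f$ is the characteristic polynomial of $t$. With $f_{\mathfrak q}$ the residue degree of $\mathfrak q$ this gives
\[
\sum_{\mathfrak q\mid q}f_{\mathfrak q}\,v_{\mathfrak q}(r-t)=1 ,
\]
with nonnegative terms. So there is $\mathfrak q$ with residue field $\mathbb F_q$ and $v_{\mathfrak q}(t-r)=1$. As $t+r=2r+(t-r)$ is a unit at $\mathfrak q$, we get $v_{\mathfrak q}(\beta)=v_{\mathfrak q}\big((t-r)(t+r)\big)=1$. Since $-1$ is not a square in $\mathbb F_q$, the extension $k_{\mathfrak q}(\sqrt{-1})/k_{\mathfrak q}$ is unramified quadratic. Norms from it have even valuation, so $\beta$ is not a norm, and $D=(-1,\beta)$ is ramified at $\mathfrak q$. Therefore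
\[
N\mathfrak n(\Gamma_1)\ge N\mathfrak d_D\ge q,\qquad\widehat h(F)\le\frac wd\big(\log(3pq)+d\log8+m\log Q\big)
\]
for every arithmetic lattice $\Gamma_1\supseteq F$. Let $q\to\infty$.

\emph{Optimality.} Let $\psi$ be a positive function on the integers $d\ge m+1$. If $\widehat h(F)\ge c\,\psi(d)\log\Delta_k/d^2$ held in general with $c>0$, the first family would give $c\,\psi(d)\le wd/(d-1)\le2w$. If $\widehat h(F)\ge c\,\psi(d)\log N\mathfrak n(\Gamma_1)/d$ held, the family of large ramification would give $c\,\psi(d)\le w$. If $\widehat h(F)\ge c\,\psi(d)$ held, the family of bounded height would give $c\,\psi(d)\le w\log(16Q^2)$. In each case $\psi$ is bounded.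
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Mikhail Belolipetsky and Sebastian Hurtado, \emph{A strong height gap theorem for $PGL_2$}, arXiv:2507.22266 (2025).

\bibitem{Borel} Borel, \emph{Commensurability classes and volumes of hyperbolic 3-manifolds}, Ann. Sc. Norm. Sup. Pisa 8 (1981).

\bibitem{Serre} Serre, \emph{Trees}.

\bibitem{Vigneras} Vign\'eras, LNM 800.

\end{thebibliography}

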